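\title{Edge weights on the square grid that reproduce Euclidean distance up to a constant}

\begin{abstract}
We assign explicit weights in $[0,2]$ to the edges of the square grid so that the shortest-path distance between any two vertices differs from their Euclidean distance by at most $12\sqrt2$. This disproves the weak and the strong conjecture on the squishy grid problem. The weight of an edge is $1$ plus one term that depends on $x+y$ and one term that depends on $x-y$. For such weights the distance has a closed form, and the error is a discrepancy that stays bounded when the terms are taken along the van der Corput sequence. We also show that the error cannot tend to zero, that no periodic weighting has error $o(d)$, and that every norm on the plane can be reproduced with error $O(\log d)$, and with bounded error if it is piecewise regular.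
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathsf{Grid}$ be the graph with vertex set $\mathbb Z^2$ in which $u$ and $v$ are adjacent when $\|u-v\|_1=1$. A \emph{weighting} is an arbitrary function $w:E(\mathsf{Grid})\to\mathbb R_{\ge0}$. The length of a path is the sum of the weights of its edges, and $\operatorname{dist}_w(u,v)$ is the infimum of the lengths of the paths from $u$ to $v$. Since $w\ge0$, the infimum is the same whether or not paths may repeat vertices; we allow them to. For $f:[1,\infty)\to\mathbb R_{\ge0}$ we say that $w$ has \emph{additive error} $f$ if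
\[
\bigl|\operatorname{dist}_w(u,v)-\|u-v\|_2\bigr|\le f(\|u-v\|_2)\qquad\text{for all distinct }u,v\in\mathbb Z^2 .
\]
So $f(d)$ measures how far the weighted grid, at scale $d$, is from the Euclidean plane. The squishy grid problem \cite{squishy} asks how small $f$ can be. It comes with two conjectures.

\medskip\noindent
\textbf{Weak Conjecture.} No weighting has bounded additive error.

\smallskip\noindent
\textbf{Strong Conjecture.} No weighting has additive error $f$ with $f(d)=d^{o(1)}$ as $d\to\infty$.
\medskip

The simplest weightings point in this direction. If all weights equal $\lambda$, then $\operatorname{dist}_w(u,v)=\lambda\|u-v\|_1$; the error is $|\lambda-1|\,d$ along the axes and $|\lambda\sqrt2-1|\,d$ along the diagonals, and one of the two is linear in $d$. Periodic weightings do not reach error $o(d)$ either (Proposition~\ref{prop:lower}(iii)). So a good weighting never repeats, and yet it must be accurate from every starting point and in every direction at once. If one thinks of the irregularity as noise, one expects the error to grow, as a sum of $d$ independent terms fluctuates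 on the scale $\sqrt d$. Nevertheless both conjectures are false.

To state the construction, let $(t_n)_{n\ge0}$ be the binary van der Corput sequence: if $n=\sum_{s}b_s2^s$ with $b_s\in\{0,1\}$, then $t_n=\sum_sb_s2^{-s-1}\in[0,1)$. It begins $0,\frac12,\frac14,\frac34,\frac18,\frac58,\dots$. Extend it to all integers by $t_{-1-n}=t_n$ for $n\ge0$. Let
\begin{equation}\label{eq:seq}
\Lambda(t)=1-4\bigl|t-\tfrac12\bigr|,\qquad a(r)=\frac{r}{\sqrt{2(1+r^2)}},\qquad a_n=a(\Lambda(t_n)),
\end{equation}
for $t\in[0,1]$, $r\in[-1,1]$, $n\in\mathbb Z$. The tent map $\Lambda$ takes $[0,1]$ onto $[-1,1]$, and $a$ is odd and strictly increasing with $a(\pm1)=\pm\frac12$. Hence $|a_n|\le\frac12$, and the weights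
\begin{equation}\label{eq:euclid}
w\{(x,y),(x+1,y)\}=1+a_{x+y}+a_{x-y},\qquad w\{(x,y),(x,y+1)\}=1-a_{x+y}-a_{x-y-1}
\end{equation}
lie in $[0,2]$.

\begin{theorem}\label{thm:main}
The weighting \eqref{eq:euclid} satisfies $\bigl|\operatorname{dist}_w(u,v)-\|u-v\|_2\bigr|\le12\sqrt2<17$ for all $u,v\in\mathbb Z^2$. Hence both the Weak and the Strong Conjecture are false.
\end{theorem}

The Strong Conjecture falls with the Weak one because the constant function $f=12\sqrt2$ is $d^{o(1)}$. A bounded error is the best possible order, and the aperiodicity of $(t_n)$ cannot be avoided.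

\begin{proposition}\label{prop:lower}
Let $w$ be any weighting.
\begin{enumerate}
\item[(i)] If there is $D_0$ such that $\bigl|\operatorname{dist}_w(u,v)-\|u-v\|_2\bigr|\le\varepsilon$ whenever $\|u-v\|_2\ge D_0$, then $\varepsilon\ge(2-\sqrt2)/8$. So the additive error never tends to $0$, and the optimal order is exactly $\Theta(1)$.
\item[(ii)] If the bound $\varepsilon$ holds for all $u\ne v$, then $\varepsilon\ge(2-\sqrt2)/3$.
\item[(iii)] If $w$ is invariant under translation by a finite-index subgroup $\Gamma\le\mathbb Z^2$, then $w$ does not have additive error $o(d)$.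
\end{enumerate}
\end{proposition}

The construction extends to other norms. For a norm $N$ on $\mathbb R^2$ and $\rho\in[-1,1]$ let
\begin{equation}\label{eq:PQ}
P(\rho)=N\Bigl(\frac{1+\rho}2,\frac{1-\rho}2\Bigr),\qquad Q(\rho)=N\Bigl(\frac{1+\rho}2,-\frac{1-\rho}2\Bigr).
\end{equation}
These are the values of $N$ along two adjacent sides of the diamond $\|\cdot\|_1=1$, and they determine $N$. Both are convex and Lipschitz. Throughout, the derivative of a convex Lipschitz function on $[-1,1]$ means the right derivative on $[-1,1)$ and the left derivative at $1$. Call a function $F$ on $[-1,1]$ \emph{piecewise regular} if $[-1,1]$ splits into finitely many intervals on the interior of each of which $F=\mathrm{const}+\int\psi$ with $\psi$ of bounded variation, and call $N$ piecewise regular if $P'$ and $Q'$ are. Norms that are $C^3$ off the origin qualify (one piece, $\psi=P''$ or $Q''$, which is $C^1$ on $[-1,1]$), and so do polygonal norms ($P'$ and $Q'$ are piecewise constant).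

\begin{theorem}\label{thm:norms}
For every norm $N$ on $\mathbb R^2$ there are a weighting $w$ and a constant $K$ with $|\operatorname{dist}_w(u,v)-N(u-v)|\le K\log(2+\|u-v\|_2)$ for all $u,v\in\mathbb Z^2$. If $N$ is piecewise regular, there are $w$ and $K$ with $|\operatorname{dist}_w(u,v)-N(u-v)|\le K$ for all $u,v\in\mathbb Z^2$.
\end{theorem}

Section~\ref{sec:idea} explains the form of the weights and where the function $a$ comes from. Sections~\ref{sec:formula} and~\ref{sec:shape} reduce the error to sums along the sequence $(a_n)$, for all norms at once. Section~\ref{sec:vdc} bounds these sums and proves Theorem~\ref{thm:main}. Theorem~\ref{thm:norms} is proved in Section~\ref{sec:norms} and Proposition~\ref{prop:lower}, independently of the rest, in Section~\ref{sec:lower}.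

\section{Diagonal weights and staircase paths}\label{sec:idea}

For a real number $\kappa$ and real sequences $a=(a_n)_{n\in\mathbb Z}$, $g=(g_m)_{m\in\mathbb Z}$, let $w=w[\kappa;a,g]$ be given by
\begin{equation}\label{eq:diag}
w\{(x,y),(x+1,y)\}=\kappa+a_{x+y}+g_{x-y},\qquad w\{(x,y),(x,y+1)\}=\kappa-a_{x+y}-g_{x-y-1}.
\end{equation}
The weighting \eqref{eq:euclid} is $w[1;a,a]$. The index $x-y-1$ makes the two sequences play mirror roles.

\begin{lemma}\label{lem:sym}
The reflection $(x,y)\mapsto(x,-y)$ carries $w[\kappa;a,g]$ to $w[\kappa;g,a]$. Moreover $w[\kappa;a+\delta,g-\delta]=w[\kappa;a,g]$ for every constant $\delta$.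
\end{lemma}

\begin{proof}
The image of the edge $\{(x,y),(x+1,y)\}$ has left endpoint $(x,-y)$, so its weight under $w[\kappa;a,g]$ is $\kappa+a_{x-y}+g_{x+y}$. The image of $\{(x,y),(x,y+1)\}$ has lower endpoint $(x,-y-1)$, so its weight is $\kappa-a_{x-y-1}-g_{x+y}$. These are the weights of the original edges under $w[\kappa;g,a]$. In the second claim $\delta$ cancels in both formulas of \eqref{eq:diag}.
\end{proof}

Exchanging $u$ and $v$ and reflecting, we can bring any pair of distinct vertices into the position
\begin{equation}\label{eq:NE}
u=(x_0,y_0),\qquad v=u+(i,j),\qquad i,j\ge0,\qquad M=i+j\ge1 .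
\end{equation}
For such a pair put
\[
n_0=x_0+y_0,\qquad m_0=x_0-y_0,\qquad I=\{n_0,\dots,n_0+M-1\},\qquad \xi=\frac{i-j}M\in[-1,1].
\]
Call $x+y$ the \emph{level} of $(x,y)$, and call a path a \emph{staircase} if each step goes right or up. A staircase from $u$ to $v$ makes exactly one step from each level $k\in I$. It is determined by the set $S\subseteq I$ of levels at which it goes right, and every subset with $|S|=i$ occurs.

The sequence $g$ does not distinguish between these staircases. Let $G:\mathbb Z\to\mathbb R$ be defined by $G(0)=0$ and $G(m+1)-G(m)=g_m$. From a vertex with $x-y=m$, a step right raises $x-y$ to $m+1$ and pays $g_m=G(m+1)-G(m)$; a step up lowers it to $m-1$ and pays $-g_{m-1}=G(m-1)-G(m)$. The $g$-terms telescope, and the staircase with set $S$ has length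
\begin{equation}\label{eq:stair}
\kappa M+\sum_{k\in S}a_k-\sum_{k\in I\setminus S}a_k+\Delta G,\qquad \Delta G=G(m_0+i-j)-G(m_0).
\end{equation}
The shortest staircase goes right at $i$ levels with the smallest values $a_k$ (ties broken arbitrarily); we call it \emph{greedy}. Thus $a$ creates a choice among paths that go right and up, and $g$ only adds $\Delta G$, which is $\pm$ a sum of $|i-j|$ consecutive terms of $g$. By Lemma~\ref{lem:sym} the roles are reversed for paths that go right and down. Both sequences are needed: if $g=0$, all right-and-down staircases between two given points have the same length.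

\begin{example}\label{ex:oct}
Let $0\le s\le\frac12$, $\kappa=1$ and $a_n=g_n=-s$ for even $n$, $+s$ for odd $n$. Since $x+y$ and $x-y$ have the same parity, all vertical edges have weight $1$, and a horizontal edge has weight $1-2s$ or $1+2s$ as its left endpoint has even or odd level. Let $M$ be even. Then $I$ has $M/2$ levels of each parity, and $\Delta G=0$ because $i-j$ is even. If $i\le j$, the greedy path goes right at $i$ even levels; the other levels are $M/2-i$ even and $M/2$ odd ones, so \eqref{eq:stair} equals $M-si-si$. If $i\ge j$, it goes up at $j$ odd levels, and \eqref{eq:stair} equals $M-sj-sj$. The greedy length is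
\[
i+j-2s\min(i,j)=2s\,\|(i,j)\|_\infty+(1-2s)\,\|(i,j)\|_1 .
\]
Concretely, from an even level, right-then-up costs $2-2s$, while two steps right, or two steps up, cost $2$. For $s=1-1/\sqrt2$ the greedy length is $\max(i,j)+(\sqrt2-1)\min(i,j)$, the norm whose unit ball is the regular octagon inscribed in the unit circle, with vertices on the axes and the diagonals.
\end{example}

Two values of $a_n$ turned the diamond into an octagon. To obtain a circle, let $a_n$ take a continuum of values; the following heuristic computation finds their distribution. Suppose that in every long interval the values $a_k$ are distributed like $a(r)$, with $r$ uniform on $[-1,1]$ and $a$ increasing, and that $G$ is bounded. The $i$ smallest values form a fraction $i/M=(1+\xi)/2$ of all, so they correspond to $r\in[-1,\xi]$, and the greedy length per level is about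
\begin{equation}\label{eq:heur}
\kappa+\frac12\int_{-1}^\xi a(r)\,dr-\frac12\int_\xi^1a(r)\,dr .
\end{equation}
The target is $N(i,j)/M=P(\xi)$, with $P$ as in \eqref{eq:PQ}, because $(i,j)=M\bigl(\frac{1+\xi}2,\frac{1-\xi}2\bigr)$. The derivative of \eqref{eq:heur} in $\xi$ is $a(\xi)$, which forces $a=P'$; this is monotone because $P$ is convex. Then \eqref{eq:heur} equals $\kappa+P(\xi)-\frac12(P(1)+P(-1))$, which forces $\kappa=\frac12(P(1)+P(-1))$. For the Euclidean norm
\begin{equation}\label{eq:Peuc}
P(\xi)=\sqrt{(1+\xi^2)/2},\qquad P(\pm1)=1,\qquad P'(\xi)=\frac{\xi}{2P(\xi)}=\frac{\xi}{\sqrt{2(1+\xi^2)}},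
\end{equation}
which gives $\kappa=1$ and the function $a$ of \eqref{eq:seq}. In Example~\ref{ex:oct} the same recipe reads $P(\xi)=1-s(1-|\xi|)$ and $P'=\mp s$ on the two halves of $[-1,1]$.

Three things remain. A path that is not a staircase might be shorter. The greedy length involves sorting, which is awkward to estimate. And ``distributed like $a(r)$'' must hold with a total error that does not grow with $M$. One family of potentials settles the first two points.

\section{An exact formula for the distance}\label{sec:formula}

If $U:\mathbb Z^2\to\mathbb R$ satisfies $|U(z)-U(z')|\le w\{z,z'\}$ for every edge, then summing along any path from $u$ to $v$ gives $\operatorname{dist}_w(u,v)\ge U(v)-U(u)$. We call such $U$ a \emph{potential}. If moreover $U$ increases by exactly the edge weight along each step of some path, that path is shortest.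

A greedy path has a threshold $c$: it goes right where $a_k\le c$ and up where $a_k\ge c$. We look for a potential of the form $c(x-y)+A(x+y)+G(x-y)$, in which $G$ absorbs the $g$-terms. On a step right from level $n$ the increment must not exceed the weight, which means $c+A(n+1)-A(n)\le\kappa+a_n$. On a step up it means $-c+A(n+1)-A(n)\le\kappa-a_n$. The largest admissible increment of $A$ is $\kappa-|a_n-c|$. So define $A_c(0)=0$, $A_c(n+1)-A_c(n)=\kappa-|a_n-c|$, and
\[
U_c(x,y)=c(x-y)+A_c(x+y)+G(x-y).
\]
Steps left and down impose one more condition, hypothesis \eqref{eq:H} below.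

\begin{proposition}\label{prop:formula}
Let $J$ be a compact interval with $a_n\in J$ for all $n$, and assume
\begin{equation}\label{eq:H}
|s+g_m|\le\kappa\qquad\text{for all }s\in J,\ m\in\mathbb Z .
\end{equation}
Then $w=w[\kappa;a,g]$ is nonnegative, and for $u,v$ as in \eqref{eq:NE} a greedy path is a shortest path and
\begin{equation}\label{eq:formula}
\operatorname{dist}_w(u,v)=\max_{c\in J}\Bigl[\,c(i-j)+\sum_{k\in I}\bigl(\kappa-|a_k-c|\bigr)\Bigr]+\Delta G .
\end{equation}
\end{proposition}

\begin{proof}
Each weight is $\kappa\pm(a_n+g_{m})$ for some $n,m$, so $w\ge0$ by \eqref{eq:H}. Fix $c\in J$ and a vertex $(x,y)$, and put $n=x+y$, $m=x-y$. Let $D$ be the increment of $U_c$ along a step from $(x,y)$. We use $a_n+c-|a_n-c|=2\min(a_n,c)$ and $a_n+c+|a_n-c|=2\max(a_n,c)$.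

For the step right, $D=c+\kappa-|a_n-c|+g_m$ and $w=\kappa+a_n+g_m$, so
\begin{equation}\label{eq:right}
w-D=(a_n-c)+|a_n-c|,\qquad w+D=2\bigl(\kappa+\min(a_n,c)+g_m\bigr).
\end{equation}
For the step up, $D=-c+\kappa-|a_n-c|-g_{m-1}$ and $w=\kappa-a_n-g_{m-1}$, so
\begin{equation}\label{eq:up}
w-D=(c-a_n)+|a_n-c|,\qquad w+D=2\bigl(\kappa-\max(a_n,c)-g_{m-1}\bigr).
\end{equation}
In both cases $w-D\ge0$, and $w+D\ge0$ by \eqref{eq:H}, as $\min(a_n,c)$ and $\max(a_n,c)$ lie in $J$. So $U_c$ is a potential and $\operatorname{dist}_w(u,v)\ge U_c(v)-U_c(u)$, which is the bracket in \eqref{eq:formula} plus $\Delta G$.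

Now let $S$ be the set of a greedy path. Put $c_0=\max_{k\in S}a_k$ if $i\ge1$ and $c_0=\min_{k\in I}a_k$ if $i=0$. Then $c_0\in J$, $a_k\le c_0$ for $k\in S$ and $a_k\ge c_0$ for $k\in I\setminus S$. With $c=c_0$, \eqref{eq:right} gives $w=D$ on each step right of the path and \eqref{eq:up} gives $w=D$ on each step up. The path therefore has length $U_{c_0}(v)-U_{c_0}(u)$. It is shortest, and the maximum is attained at $c_0$.
\end{proof}

In Example~\ref{ex:oct}, \eqref{eq:H} holds with $J=[-s,s]$ exactly when $s\le\frac12$, so the greedy length computed there is the distance.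

\begin{remark}
Hypothesis \eqref{eq:H} is used for $w\ge0$ and for $w+D\ge0$, that is, for steps left and down. The condition $w\ge0$ alone does not suffice. Take $\kappa=1$, $(a_n,g_n)=(-1,0)$ for even $n$ and $(0,-1)$ for odd $n$. Horizontal edges have weight $0$, and vertical edges have weight $3$ or $1$ as the lower endpoint has even or odd level. The only staircase from $(0,0)$ to $(0,1)$ has length $3$, while the path through $(1,0)$ and $(1,1)$ has length $1$. For \eqref{eq:euclid} the hypothesis reads $\frac12+\frac12\le1$ and has no slack: $a_0=-\frac12$, and the edge $\{(0,0),(1,0)\}$ has weight $0$.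
\end{remark}

\section{From the distance to sums along the sequence}\label{sec:shape}

Formula \eqref{eq:formula} contains no sorting, only the sums $\sum_{k\in I}|a_k-c|$. We replace each term by its mean under the distribution found in Section~\ref{sec:idea} and show that the maximum becomes $MP(\xi)$ exactly.

Let $P:[-1,1]\to\mathbb R$ be convex and Lipschitz. Recall that $P'$ is then bounded and nondecreasing and that $P(r')-P(r)=\int_r^{r'}P'$. Put
\begin{equation}\label{eq:data}
\kappa=\tfrac12\bigl(P(1)+P(-1)\bigr),\qquad J=[P'(-1),P'(1)],\qquad \mu(c)=\frac12\int_{-1}^1|P'(r)-c|\,dr .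
\end{equation}

\begin{lemma}\label{lem:dual}
For $\xi\in[-1,1]$ and $c\in J$ we have $c\xi+\kappa-\mu(c)\le P(\xi)$, with equality if $c=P'(\xi)$.
\end{lemma}

\begin{proof}
For $r\ne\xi$ we have $|P'(r)-c|\ge\operatorname{sgn}(\xi-r)\,(c-P'(r))$, with equality if $c=P'(\xi)$ because $P'$ is nondecreasing. Integrate, using $\frac12\int_{-1}^1\operatorname{sgn}(\xi-r)\,dr=\frac12[(\xi+1)-(1-\xi)]=\xi$:
\[
\mu(c)\ge c\xi-\tfrac12\bigl[(P(\xi)-P(-1))-(P(1)-P(\xi))\bigr]=c\xi-P(\xi)+\kappa .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:transfer}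
Let $P,\kappa,J,\mu$ be as in \eqref{eq:data}, let $a_n\in J$ for all $n$, and let $g$ satisfy \eqref{eq:H}. Then for $w=w[\kappa;a,g]$ and $u,v$ as in \eqref{eq:NE},
\[
\bigl|\operatorname{dist}_w(u,v)-MP(\xi)\bigr|\le\sup_{c\in J}\Bigl|\sum_{k\in I}\bigl(|a_k-c|-\mu(c)\bigr)\Bigr|+\Bigl|\sum_{m\in I'}g_m\Bigr| ,
\]
where $I'$ is an interval of $|i-j|\le M$ integers.
\end{proposition}

\begin{proof}
The bracket in \eqref{eq:formula} equals $M\bigl(c\xi+\kappa-\mu(c)\bigr)-\sum_{k\in I}\bigl(|a_k-c|-\mu(c)\bigr)$. By Lemma~\ref{lem:dual} the maximum over $c\in J$ of the first term is $MP(\xi)$, and the maxima of two functions differ by at most the supremum of their difference. Finally $\Delta G=\pm\sum_{m\in I'}g_m$ with $I'=\{m:\min(m_0,m_0+i-j)\le m<\max(m_0,m_0+i-j)\}$.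
\end{proof}

\section{Bounded sums along the van der Corput sequence}\label{sec:vdc}

We need a sequence for which the sums in Proposition~\ref{prop:transfer} are bounded uniformly in the interval and in $c$. The van der Corput sequence suits this because every interval of indices is a union of dyadic blocks, at most two of each size, and on each block the points $t_n$ are equally spaced. For a function on the circle with one derivative of bounded variation, $L$ equally spaced points give a total error $O(1/L)$, and these errors are summable over $L=1,2,4,\dots$.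

Recall that the \emph{variation} $\operatorname{Var}\psi$ of a function $\psi$ on an interval is the supremum of $\sum_l|\psi(\tau_{l+1})-\psi(\tau_l)|$ over finite increasing sequences $(\tau_l)$; it is additive over closed intervals that share an endpoint. For a periodic function, the variation \emph{around the circle} is the variation over a closed interval of length one period. An absolutely continuous function is the integral of its almost-everywhere derivative, and Lipschitz functions are absolutely continuous.

\begin{lemma}\label{lem:equal}
Let $\varphi:\mathbb R/\mathbb Z\to\mathbb R$ be absolutely continuous with $\varphi'=\psi$ almost everywhere, where $\psi$ has variation at most $V$ around the circle. Then for all integers $L\ge1$ and all $\tau\in\mathbb R$,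
\[
\Bigl|\sum_{l=0}^{L-1}\varphi\bigl(\tau+\tfrac lL\bigr)-L\int_0^1\varphi\Bigr|\le\frac V{8L}.
\]
\end{lemma}

\begin{proof}
Let $E(\tau)$ be the expression inside the absolute value. It is absolutely continuous, has period $1/L$ and mean $0$, and $E'=h$ almost everywhere, where $h(\tau)=\sum_l\psi(\tau+\frac lL)$. The function $h$ has period $1/L$, and its variation over $[\tau,\tau+\frac1L]$ is at most the sum of the variations of $\psi$ over the $L$ arcs $[\tau+\frac lL,\tau+\frac{l+1}L]$, hence at most $V$. Put $h_+=\sup h$ and $h_-=-\inf h$. Going once around a period passes from any value to any other and back, so $h_++h_-\le V/2$. Since $E$ is periodic, $h$ has mean $0$, so $h_+,h_-\ge0$. If $h_+h_-=0$, then $h$ has one sign and mean $0$, so $h=0$ almost everywhere and $E$ is constant, hence $0$. Otherwise let $\omega=\max E-\min E$. Within one period $E$ passes from its minimum to its maximum in some time $T_1$ and back in time $T_2=\frac1L-T_1$, so $\omega\le h_+T_1$ and $\omega\le h_-T_2$. Therefore $\omega(1/h_++1/h_-)\le1/L$, and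
\[
\omega\le\frac1L\,\frac{h_+h_-}{h_++h_-}\le\frac{h_++h_-}{4L}\le\frac V{8L}.
\]
As $E$ is continuous with mean $0$, it vanishes somewhere, so $|E|\le\omega$.
\end{proof}

A \emph{block of size} $2^p$ is a set $[k2^p,(k+1)2^p)\cap\mathbb Z$ with $k\in\mathbb Z$, $p\ge0$.

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(a)] As $n$ runs through a block of size $2^p$, the point $t_n$ runs through $\{\tau+l2^{-p}:0\le l<2^p\}$ for some $\tau\in[0,2^{-p})$. For a block with index $k\ge0$, $\tau=2^{-p}t_k$.
\item[(b)] Every finite interval $I\subset\mathbb Z$ is a disjoint union of blocks, at most two of each size.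
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k\ge0$ and $n=k2^p+n'$ with $0\le n'<2^p$. The lowest $p$ binary digits of $n$ are those of $n'$ and the others are those of $k$, so $t_n=t_{n'}+2^{-p}t_k$. Reversing $p$ digits is a bijection, so $t_{n'}$ runs through all $l2^{-p}$. For $k<0$, the map $n\mapsto-1-n$ preserves $t_n$ and sends the block to the block of the same size with index $-k-1\ge0$.

(b) Two blocks are nested or disjoint and every singleton is a block, so the maximal blocks contained in $I$ partition $I$. Suppose three of them, $B_1,B_2,B_3$ from left to right, had the same size. The block of twice that size containing $B_2$ is the union of $B_2$ and an adjacent block of the same size, which lies between the left end of $B_1$ and the right end of $B_3$, hence in $I$. This contradicts the maximality of $B_2$.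
\end{proof}

\begin{proposition}\label{prop:vdc}
For $\varphi,V$ as in Lemma~\ref{lem:equal} and every finite interval $I\subset\mathbb Z$,
\[
\Bigl|\sum_{n\in I}\varphi(t_n)-|I|\int_0^1\varphi\Bigr|\le\frac V2 .
\]
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:blocks}(a) and~\ref{lem:equal}, a block of size $2^p$ contributes at most $V/(8\cdot2^p)$. By Lemma~\ref{lem:blocks}(b) the total is at most $\sum_{p\ge0}2V/(8\cdot2^p)=V/2$.
\end{proof}

\begin{remark}\label{rem:jump}
Continuity around the circle is essential. Let $\varphi(t)=t-\frac12$ on $[0,1)$, which has mean $0$ and jumps at $0\equiv1$. By Lemma~\ref{lem:blocks}(a), a block with index $k\ge0$ contributes $t_k+\frac12(2^p-1)-\frac122^p=t_k-\frac12$. The interval $[0,1+4+\dots+4^T)$ is the union of $T+1$ blocks of sizes $4^T,\dots,4,1$, with indices $0,\,4,\,4+16,\dots$, for which $t_k<\frac18+\frac1{32}+\dots=\frac16$. So the sum is below $-(T+1)/3$ and grows like the logarithm of the length.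
\end{remark}

The obvious choice $a(2t_n-1)$ has such a jump at $0\equiv1$. The tent map removes it: $\Lambda(0)=\Lambda(1)$, so $H\circ\Lambda$ is continuous on the circle for continuous $H$, and the price is a jump of the derivative, which Proposition~\ref{prop:vdc} tolerates. The distribution is unchanged: $\Lambda$ maps each half of $[0,1]$ onto $[-1,1]$ with slope $\pm4$, so $\int_0^1H\circ\Lambda=\frac12\int_{-1}^1H$.

\begin{corollary}\label{cor:tent}
Let $H=\mathrm{const}+\int\psi$ on $[-1,1]$ with $\psi$ of bounded variation, and let $I\subset\mathbb Z$ be a finite interval.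
\begin{enumerate}
\item[(a)] $\bigl|\sum_{n\in I}H(\Lambda(t_n))-\frac{|I|}2\int_{-1}^1H\bigr|\le4\bigl(\operatorname{Var}\psi+|\psi(-1)|+|\psi(1)|\bigr)$.
\item[(b)] If $H$ is nondecreasing, then for every $c\in\mathbb R$,
\[
\Bigl|\sum_{n\in I}|H(\Lambda(t_n))-c|-\frac{|I|}2\int_{-1}^1|H-c|\Bigr|\le4\bigl(\operatorname{Var}\psi+2\sup|\psi|+|\psi(-1)|+|\psi(1)|\bigr).
\]
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The function $H\circ\Lambda$ is Lipschitz on the circle, with derivative almost everywhere $4\psi(\Lambda(t))$ on $[0,\frac12)$ and $-4\psi(\Lambda(t))$ on $[\frac12,1)$. Each half contributes at most $4\operatorname{Var}\psi$ to the variation. The change of sign at $t=\frac12$, where $\Lambda=1$, adds at most $8|\psi(1)|$, and the one at $t=0\equiv1$ at most $8|\psi(-1)|$. Apply Proposition~\ref{prop:vdc} with $V=8(\operatorname{Var}\psi+|\psi(-1)|+|\psi(1)|)$.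

(b) Let $\chi=\operatorname{sgn}(H-c)$, a nondecreasing function with values in $\{-1,0,1\}$, so $\operatorname{Var}\chi\le2$. The Lipschitz function $|H-c|$ has derivative $\chi\psi$ almost everywhere: where $H\neq c$ it is locally $\chi\cdot(H-c)$ with $\chi$ constant, and the set $\{H=c\}$ is a possibly empty interval, inside which both sides vanish. From $|\chi(r')\psi(r')-\chi(r)\psi(r)|\le|\psi(r')-\psi(r)|+|\psi(r)|\,|\chi(r')-\chi(r)|$ we get $\operatorname{Var}(\chi\psi)\le\operatorname{Var}\psi+2\sup|\psi|$. Apply (a) to $|H-c|$.
\end{proof}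

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P$ be as in \eqref{eq:Peuc}, so that $P'=a$, $\kappa=1$ and $J=[-\frac12,\frac12]$ in \eqref{eq:data}. The weighting is $w[1;a,a]$, and \eqref{eq:H} holds since $|s+a_m|\le\frac12+\frac12$. By Lemma~\ref{lem:sym} the reflection preserves $w$, and it preserves the Euclidean norm, so we may assume \eqref{eq:NE}; the case $u=v$ is trivial. Then
\[
MP(\xi)=\sqrt{\bigl(M^2+(i-j)^2\bigr)/2}=\sqrt{i^2+j^2}=\|u-v\|_2 .
\]
It remains to bound the two sums in Proposition~\ref{prop:transfer}. Apply Corollary~\ref{cor:tent} with $H=a$ and $\psi(r)=a'(r)=2^{-1/2}(1+r^2)^{-3/2}$. This function increases from $\frac14$ to $\frac1{\sqrt2}$ on $[-1,0]$ and decreases back to $\frac14$ on $[0,1]$, so $\operatorname{Var}\psi=\sqrt2-\frac12$, $\sup|\psi|=\frac1{\sqrt2}$ and $|\psi(-1)|+|\psi(1)|=\frac12$. Since $a$ is odd, $\int_{-1}^1a=0$. Thus for all finite intervals $I,I'$ and all $c$,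
\[
\Bigl|\sum_{m\in I'}a_m\Bigr|\le4\sqrt2,\qquad\Bigl|\sum_{k\in I}\bigl(|a_k-c|-\mu(c)\bigr)\Bigr|\le4(\sqrt2+\sqrt2)=8\sqrt2 ,
\]
and the error is at most $12\sqrt2$.
\end{proof}

\section{Other norms}\label{sec:norms}

Let $N$ be a norm with $P,Q$ as in \eqref{eq:PQ}. Three features of the Euclidean case are lost. The functions $P$ and $Q$ may differ, so two sequences are needed. The derivatives $P'$ and $Q'$ need not have mean $0$. And they need not be continuous, so Corollary~\ref{cor:tent} may not apply. Put
\[
\alpha=N(1,0),\qquad\beta=N(0,1),\qquad\kappa=\frac{\alpha+\beta}2,\qquad\delta=\frac{\alpha-\beta}2 .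
\]
Then $P(1)=Q(1)=\alpha$ and $P(-1)=Q(-1)=\beta$. So $P$ and $Q$ have the same $\kappa$ in \eqref{eq:data}, and $\frac12\int_{-1}^1P'=\frac12\int_{-1}^1Q'=\delta$. The next lemma will give \eqref{eq:H}; besides the convexity of $P$ and $Q$, it is the only use of the triangle inequality, and it is what ties the two quadrants together.

\begin{lemma}\label{lem:ends}
$P'(-1)+Q'(-1)\ge-\beta$ and $P'(1)+Q'(1)\le\alpha$.
\end{lemma}

\begin{proof}
Let $0<\tau\le2$. By symmetry of $N$ and the triangle inequality,
\[
P(-1+\tau)+Q(-1+\tau)=N\bigl(\tfrac\tau2,1-\tfrac\tau2\bigr)+N\bigl(-\tfrac\tau2,1-\tfrac\tau2\bigr)\ge N(0,2-\tau)=2\beta-\tau\beta .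
\]
Subtract $P(-1)+Q(-1)=2\beta$, divide by $\tau$ and let $\tau\to0$. Likewise
\[
P(1-\tau)+Q(1-\tau)=N\bigl(1-\tfrac\tau2,\tfrac\tau2\bigr)+N\bigl(1-\tfrac\tau2,-\tfrac\tau2\bigr)\ge2\alpha-\tau\alpha ,
\]
so $\bigl(P(1)-P(1-\tau)\bigr)/\tau+\bigl(Q(1)-Q(1-\tau)\bigr)/\tau\le\alpha$; let $\tau\to0$.
\end{proof}

If $P'$ has jumps between regular pieces, we run a separate van der Corput sequence on each piece and interleave them. The interleaving must give each piece its share of every interval up to a bounded error.

\begin{lemma}\label{lem:labels}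
Let $\lambda_1,\dots,\lambda_q>0$ with $\sum_\sigma\lambda_\sigma=1$. There is a labeling $\mathbb Z\to\{1,\dots,q\}$ such that the number $n_\sigma(I)$ of elements of $I$ with label $\sigma$ satisfies $|n_\sigma(I)-\lambda_\sigma|I||\le q-1$ for all finite intervals $I$ and all $\sigma$.
\end{lemma}

\begin{proof}
Induction on $q$; for $q=1$ there is nothing to prove. Let $q\ge2$, so $0<\lambda_1<1$ and $\lfloor(n+1)\lambda_1\rfloor-\lfloor n\lambda_1\rfloor\in\{0,1\}$. Give label $1$ to those $n$ for which the difference is $1$. For $I=[n',n'')\cap\mathbb Z$ the differences telescope to $n_1(I)=\lfloor n''\lambda_1\rfloor-\lfloor n'\lambda_1\rfloor$, so $|n_1(I)-\lambda_1|I||\le1$. The remaining integers are unbounded in both directions, as long intervals contain about a fraction $1-\lambda_1$ of them. Index them by $\mathbb Z$ in increasing order and label them by induction, with weights $\lambda_\sigma/(1-\lambda_1)\le1$ for $\sigma\ge2$. The remaining elements of $I$ form an interval $I^*$ of the new indices with $\bigl||I^*|-(1-\lambda_1)|I|\bigr|\le1$. Hence $|n_\sigma(I)-\lambda_\sigma|I||\le(q-2)+\lambda_\sigma/(1-\lambda_1)\le q-1$.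
\end{proof}

\begin{lemma}\label{lem:seq}
Let $F:[-1,1]\to\mathbb R$ be nondecreasing and $\mu(c)=\frac12\int_{-1}^1|F-c|$. There are $a_n\in[F(-1),F(1)]$, $n\in\mathbb Z$, and $K_1$ such that for all nonempty finite intervals $I$ and all $c\in[F(-1),F(1)]$
\[
\Bigl|\sum_{n\in I}\bigl(|a_n-c|-\mu(c)\bigr)\Bigr|\le K_1(1+\log|I|).
\]
If $F$ is piecewise regular, the $a_n$ can be chosen so that the bound is $K_1$. In each case the same bound holds for $\bigl|\sum_{n\in I}\bigl(a_n-\frac12\int_{-1}^1F\bigr)\bigr|$.
\end{lemma}

\begin{proof}
The last claim is the case $c=F(-1)$, where $|a_n-c|-\mu(c)=a_n-\frac12\int_{-1}^1F$. Let $W=F(1)-F(-1)$.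

\emph{General case.} Let $a_n=F(2t_n-1)$ and $\varphi(t)=|F(2t-1)-c|$. Then $\int_0^1\varphi=\mu(c)$, and $\varphi$ has variation at most $W$ on $[0,1]$ because $F$ is monotone and $|\cdot-c|$ is $1$-Lipschitz. By Lemma~\ref{lem:blocks}(a), a block of size $2^p$ puts exactly one point in each interval $[l2^{-p},(l+1)2^{-p})$. The value of $\varphi$ there differs from the mean of $\varphi$ over the interval by at most the variation on it, so the block contributes at most $W$. By Lemma~\ref{lem:blocks}(b) there are at most $2(1+\log_2|I|)\le3(1+\log|I|)$ blocks.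

\emph{Piecewise regular case.} Let $R_1,\dots,R_q$ be the pieces of positive length, put $\lambda_\sigma=|R_\sigma|/2$, and take the labeling of Lemma~\ref{lem:labels}. On the interior of $R_\sigma$, $F$ is the integral of a function of bounded variation, which is bounded and has one-sided limits at the ends. So $F$ extends continuously to the closure of $R_\sigma$, with values in $[F(-1),F(1)]$. Compose this extension with the increasing affine map from $[-1,1]$ onto the closure of $R_\sigma$ to obtain a nondecreasing $H_\sigma=\mathrm{const}+\int\psi_\sigma$ on $[-1,1]$ with $\psi_\sigma$ of bounded variation. Each label occurs infinitely often in both directions. Index the occurrences of $\sigma$ by $k\in\mathbb Z$ in increasing order, and if $n$ is the $k$-th occurrence put $a_n=H_\sigma(\Lambda(t_k))$.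

Let $\mu_\sigma(c)=\frac12\int_{-1}^1|H_\sigma-c|$, the mean of $|F-c|$ over $R_\sigma$. Then $0\le\mu_\sigma(c)\le W$ and $\sum_\sigma\lambda_\sigma\mu_\sigma(c)=\mu(c)$. The occurrences of $\sigma$ in $I$ have consecutive indices $k$, so by Corollary~\ref{cor:tent}(b) the terms $|a_n-c|$ with label $\sigma$ sum to $n_\sigma(I)\mu_\sigma(c)$ up to a constant $K_\sigma'$ that depends only on $\psi_\sigma$. By Lemma~\ref{lem:labels} this is $\lambda_\sigma|I|\mu_\sigma(c)$ up to $K'_\sigma+(q-1)W$. Sum over $\sigma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:norms}]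
Let $(a_n)$ and $(\tilde a_n)$ be the sequences of Lemma~\ref{lem:seq} for $F=P'$ and $F=Q'$, and let $B(L)=K_1(1+\log L)$, or $B(L)=K_1$ if $N$ is piecewise regular, bound the sums of both over intervals of length at most $L$. The sequence in the role of $g$ must have small partial sums, so we center it and set $w=w[\kappa;a,\tilde a-\delta]$. For $s\in[P'(-1),P'(1)]$ and $\tilde s\in[Q'(-1),Q'(1)]$, Lemma~\ref{lem:ends} gives
\begin{equation}\label{eq:Hnorm}
-\kappa=-\beta-\delta\le s+\tilde s-\delta\le\alpha-\delta=\kappa .
\end{equation}

Let $u\ne v$. Exchanging $u$ and $v$ if necessary, $v-u=(i,\pm j)$ with $i,j\ge0$; let $M=i+j$ and $\xi=(i-j)/M$. If $v-u=(i,j)$, apply Proposition~\ref{prop:transfer} with $P$, the sequence $a$ and $g=\tilde a-\delta$. Hypothesis \eqref{eq:H} holds by \eqref{eq:Hnorm}, so $w\ge0$, and $MP(\xi)=N(i,j)$. If $v-u=(i,-j)$, reflect. By Lemma~\ref{lem:sym} the weighting becomes $w[\kappa;\tilde a-\delta,a]=w[\kappa;\tilde a,a-\delta]$ and the displacement becomes $(i,j)$. Apply Proposition~\ref{prop:transfer} with $Q$, the sequence $\tilde a$ and $g=a-\delta$; hypothesis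 \eqref{eq:H} again holds by \eqref{eq:Hnorm}, and $MQ(\xi)=N(i,-j)$. In both cases $|\operatorname{dist}_w(u,v)-N(u-v)|\le2B(M)$. With $d=\|u-v\|_2\ge1$ we have $M\le\sqrt2\,d\le(2+d)^2$ and $1\le\log(2+d)$, so $1+\log M\le3\log(2+d)$.
\end{proof}

\section{Lower bounds on the error}\label{sec:lower}

We prove Proposition~\ref{prop:lower}, writing $\|\cdot\|$ for $\|\cdot\|_2$. For a unit vector $\theta$ and $R>0$, let $v_R\in\mathbb Z^2$ be a point with $\|v_R-R\theta\|\le1$.

\subsection*{Part (i): distant targets constrain single edges}
The hypothesis concerns only long distances, so we compare the distances from $0$ and from a neighbor $e$ of $0$ to a far target. As $R\to\infty$,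
\[
\|v_R\|-\|v_R-e\|=\frac{2\,v_R\cdot e-1}{\|v_R\|+\|v_R-e\|}\longrightarrow e\cdot\theta .
\]
For $R\ge D_0+2$ the hypothesis applies to the pairs $0,v_R$ and $e,v_R$, so
\begin{equation}\label{eq:far}
\bigl|\operatorname{dist}_w(0,v_R)-\operatorname{dist}_w(e,v_R)-e\cdot\theta\bigr|\le2\varepsilon+o(1),
\end{equation}
uniformly over the four neighbors $e$. Take $\theta=e$. Since $\operatorname{dist}_w(0,v_R)\le w\{0,e\}+\operatorname{dist}_w(e,v_R)$, \eqref{eq:far} gives $w\{0,e\}\ge1-2\varepsilon$ for each $e$. Now take $\theta=(1,1)/\sqrt2$. Every path from $0$ to $v_R\neq0$ starts with one of the four edges, so $\operatorname{dist}_w(0,v_R)=\min_e\bigl(w\{0,e\}+\operatorname{dist}_w(e,v_R)\bigr)$. For the minimizing $e$, \eqref{eq:far} gives $w\{0,e\}\le e\cdot\theta+2\varepsilon+o(1)\le\frac1{\sqrt2}+2\varepsilon+o(1)$. Hence $1-2\varepsilon\le\frac1{\sqrt2}+2\varepsilon$, which is $\varepsilon\ge(2-\sqrt2)/8$. If $w$ had an additive error $f$ with $f(d)\to0$, the hypothesis would hold for every $\varepsilon>0$. With Theorem~\ref{thm:main}, the optimal order is $\Theta(1)$.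

\subsection*{Part (ii): the diagonal of a unit square}
Every edge has weight at least the distance between its endpoints, hence at least $1-\varepsilon$. Every path from $(0,0)$ to $(1,1)$ has at least two edges, so its length is at least $2(1-\varepsilon)$. Thus $2(1-\varepsilon)\le\operatorname{dist}_w((0,0),(1,1))\le\sqrt2+\varepsilon$.

\subsection*{Part (iii): periodic weights see finitely many directions}
A long path decomposes into short pieces that can be repeated forever. Such a piece cannot be shorter than its Euclidean displacement, and there are only finitely many displacements, so a direction $\theta$ that avoids them is traveled inefficiently.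

Suppose $w$ is $\Gamma$-invariant with additive error $f(d)=o(d)$, and let $\gamma=[\mathbb Z^2:\Gamma]$. Call a path a \emph{loop} if it has at most $\gamma$ steps and its displacement $z$ (endpoint minus starting point) lies in $\Gamma$. A loop of length $\omega$ satisfies $\omega\ge\|z\|$. This is trivial for $z=0$. For $z\ne0$, its translates by $0,z,\dots,(n-1)z$ have length $\omega$ by invariance and join to a path with displacement $nz$, so $n\omega\ge n\|z\|-f(n\|z\|)$; divide by $n$ and let $n\to\infty$. All loop displacements lie in the finite set $Z=\{z\in\mathbb Z^2:\|z\|_1\le\gamma\}$. Choose a unit vector $\theta$ that is not a multiple of any nonzero $z\in Z$. Then there is $\eta\in(0,1)$ with $z\cdot\theta\le(1-\eta)\|z\|$ for all $z\in Z$.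

Take a path from $0$ to $v_R$ of length $\ell\le\operatorname{dist}_w(0,v_R)+1=R+o(R)$. If two of its vertices lie in the same coset of $\Gamma$, consider the first vertex whose coset has appeared before. The segment between the two appearances visits distinct cosets until its last vertex, so it has at most $\gamma$ steps and is a loop, with displacement $z_1$ and length $\omega_1$. Delete it and translate the rest of the path by $-z_1\in\Gamma$. The result is a path from $0$ to $v_R-z_1$ of length $\ell-\omega_1$ with fewer steps. Repeating, we end with a path whose vertices lie in distinct cosets; its displacement $z^*$ has $\|z^*\|<\gamma$. So $v_R=z^*+\sum_lz_l$ and $\sum_l\omega_l\le\ell$, and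
\[
R-1\le v_R\cdot\theta\le\gamma+(1-\eta)\sum_l\|z_l\|\le\gamma+(1-\eta)\sum_l\omega_l\le\gamma+(1-\eta)\bigl(R+o(R)\bigr),
\]
which is false for large $R$. This completes the proof of Proposition~\ref{prop:lower}. \qed

\begin{thebibliography}{1}
\bibitem{squishy}
Zixi Cai, Kuowen Chen, Shengquan Du, Arnold Filtser, Seth Pettie, Daniel Skora,
\emph{The Squishy Grid Problem}, arXiv:2507.23105 (2025).
\end{thebibliography}
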